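# Types and automorphisms in irreducible crystallographic groups

## Elements over an $N$-cycle: $N=3$ by hand, and a puzzle at $N=5$

Let $S_3$ permute the coordinates of $\mathbb Z^3$, put $\mathbf 1=(1,1,1)$, $T=\mathbb Z^3/\mathbb Z\mathbf 1\cong\mathbb Z^2$, and
$$G_3=T\rtimes S_3,\qquad (x,p)(y,q)=(x+py,\,pq).$$
This is a group of symmetries of a triangular lattice in the plane. Write $\bar e_i$ for the image of $e_i$ in $T$, and let $\gamma$ be the 3-cycle $e_1\mapsto e_2\mapsto e_3\mapsto e_1$.

Look at an element $g=(x,\gamma)$. Its cube is $(x+\gamma x+\gamma^2x,1)$, and $x+\gamma x+\gamma^2x$ is a multiple of $\mathbf 1$, which is $0$ in $T$. So every such $g$ has order 3. When do two of them lie in one orbit of $\mathrm{Aut}(G_3)$? Since $\mathbf 1$ has coordinate sum $3$, the coordinate sum gives a well-defined map $s:T\to\mathbb Z/3$, and $s(px)=s(x)$ for $p\in S_3$. Conjugation by a translation is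
$$(y,1)(x,\gamma)(y,1)^{-1}=(x+(1-\gamma)y,\gamma).$$
The vectors $e_i-\gamma e_i$ span all integer vectors of sum $0$. A vector of sum $3m$ has sum $0$ after we subtract $m\mathbf 1$. So $(1-\gamma)T=\ker s$, and $(x,\gamma)$, $(x',\gamma)$ are conjugate under $T$ exactly when $s(x)=s(x')$. This gives three classes, $s=0,1,2$. Conjugation by $(0,\sigma)$ sends $(x,\gamma)$ to $(\sigma x,\sigma\gamma\sigma^{-1})$ and keeps $s$; it exchanges elements over $\gamma$ with elements over $\gamma^{-1}$. Finally $(x,p)\mapsto(-x,p)$ is an automorphism, and it changes the sign of $s$. So the elements over 3-cycles form at most two orbits: $s=0$ and $s=\pm1$.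

These two sets are separated by one first-order formula, "$g$ is conjugate to $g^{-1}$", that is, $\exists h\; hgh^{-1}=g^{-1}$. Conjugation keeps $s$, while $g^{-1}=(-\gamma^{-1}x,\gamma^{-1})$ has invariant $-s(x)$. So if the formula holds, then $2s(x)=0$ and $s(x)=0$. Conversely, if $s(x)=0$, then $g$ is conjugate to $(0,\gamma)$, which is inverted by $(0,(1\,2))$. For these elements, what formulas can see and what automorphisms can see is the same.

Now replace $3$ by $5$: $T=\mathbb Z^5/\mathbb Z\mathbf 1$, $G_5=T\rtimes S_5$, $\gamma$ a 5-cycle, $s:T\to\mathbb Z/5$. Everything above repeats. Elements $(x,\gamma)$ have order 5, they are classified up to $T$-conjugacy by $s\in\mathbb Z/5$, and the visible automorphisms change $s$ only by a sign. So we see three classes, $s=0$, $s=\pm1$, $s=\pm2$. The formula above isolates $s=0$. Can a formula separate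
$$u=(\bar e_1,\gamma)\quad\text{from}\quad v=(2\bar e_1,\gamma)\,?$$
The two elements are close relatives. We have $u^2=(\bar e_1+\gamma\bar e_1,\gamma^2)$, with invariant $2$, and $\gamma^2$ is conjugate to $\gamma$ in $S_5$. So $v$ is conjugate to $u^2$, and we are asking whether two generators of one cyclic group of order 5 satisfy the same formulas. If they do, and if there are no hidden automorphisms, then in $G_5$ the formulas see less than the automorphisms.

## Types, homogeneity, crystallographic groups, and the theorems

**Definition (type, homogeneity).** The type $\mathrm{tp}(u)$ of a finite tuple $u$ of elements of a group $G$ is the set of first-order formulas $\phi(x)$ in the language of groups with $G\models\phi(u)$. The group $G$ is *homogeneous* (more precisely $\aleph_0$-homogeneous) if for every $n\ge1$ and all $u,v\in G^n$ with $\mathrm{tp}(u)=\mathrm{tp}(v)$ there is $\sigma\in\mathrm{Aut}(G)$ with $\sigma(u)=v$.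

Automorphic tuples always have the same type; homogeneity is the converse.

**Definition (crystallographic group).** A crystallographic group is a discrete cocompact subgroup of $\mathrm{Isom}(\mathbb R^n)$. Equivalently, it is a group $G$ with a normal subgroup $T\cong\mathbb Z^n$ (the translation subgroup) that is of finite index and maximal abelian in $G$. The point group $P=G/T$ is finite and acts faithfully on $T$ by conjugation. The group $G$ is *split* if $1\to T\to G\to P\to1$ splits, so $G\cong T\rtimes P$. It is *irreducible* if $P$ acts irreducibly on $T\otimes\mathbb Q$. Its dimension is $n$.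

Examples. The group $D_\infty=\mathbb Z\rtimes\{\pm1\}$ is split and irreducible of dimension 1. The group generated by the translations $\mathbb Z^2$ and the glide reflection $(x,y)\mapsto(x+\frac12,-y)$ is crystallographic with $P=\{1,\mathrm{diag}(1,-1)\}$. It is not split: every element outside $T$ has the form $(x,y)\mapsto(x+\frac12+a,-y+b)$ with $a,b\in\mathbb Z$, and its square is translation by $(2a+1,0)\ne0$. It is not irreducible either, since $P$ preserves the axes.

Let us test homogeneity by hand on single elements of $D_\infty$. A translation $n\ne0$ is determined up to sign by its type: the translations are the elements commuting with all squares, and the set of $M$-th multiples of translations is definable, so the type of $n$ tells which $M$ divide $n$; the automorphism $-1$ takes care of the sign. The reflections $(b,-1)$ form one orbit: for each $j\in\mathbb Z$, the map fixing all translations and sending $(b,-1)$ to $(b+j,-1)$ is an automorphism. Reflections have order 2, so their types differ from those of translations. Hence single elements of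 equal type are automorphic. Translations are held in place by divisibility; elements of finite order are held only loosely. This difference governs everything below.

André and Paolini (Simon André and Gianluca Paolini, "Homogeneity in Coxeter groups and split crystallographic groups", arXiv:2504.18354 (2025)) ask whether every irreducible split crystallographic group is homogeneous, and more generally whether every irreducible crystallographic group is. The background is that irreducible affine Coxeter groups are homogeneous, while there are split crystallographic groups of the form $G_1\times G_2$, hence not irreducible, that are not. The answer to both questions is no, and the puzzle pair in $G_5$ already shows it.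

**Theorem A.** Let $N\ge5$, $N\ne6$, and $G_N=(\mathbb Z^N/\mathbb Z\mathbf 1)\rtimes S_N$, where $\mathbf 1=(1,\dots,1)$. Then $G_N$ is an irreducible split crystallographic group of dimension $N-1$ and is not homogeneous: two elements with linear part an $N$-cycle have the same type but are not in one $\mathrm{Aut}(G_N)$-orbit.

**Theorem B.** Let $G$ be irreducible crystallographic (split or not). If $\mathrm{tp}(u)=\mathrm{tp}(v)$ and $\langle u\rangle$ is infinite, then some automorphism of $G$ maps $u$ to $v$. In particular $(G,t)$ is homogeneous for each $1\ne t\in T$, and only tuples generating finite subgroups can obstruct homogeneity.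

**Theorem C.** Let $G=T\rtimes P$ be irreducible split with $\mathrm{End}_{\mathbb QP}(T\otimes\mathbb Q)=\mathbb Q$. For a finite $H\le G$ with image $\bar H\le P$, write the elements of $H$ as $(b(p),p)$, $p\in\bar H$, and let $\kappa_H$ be the class of $b$ in $Q_H=H^1(\bar H,T)/\mathrm{res}\,H^1(P,T)$. Then $G$ is homogeneous if and only if for every finite $H\le G$ and every integer $k$ prime to $|P|$ there is $B\in N_{GL(T)}(P)$ centralizing $\bar H$ with $B\kappa_H=k\kappa_H$. In particular $G$ is homogeneous if all $\kappa_H$ have order in $\{1,2,3,4,6\}$.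

**Theorem D.** (i) All irreducible crystallographic groups of dimension $\le2$ are homogeneous. (ii) All irreducible split crystallographic groups of dimension 3 are homogeneous. (iii) There is an irreducible (non-split) crystallographic group of dimension 3, the space group $I\bar43d$, that is not homogeneous. So the least dimension of a counterexample is 3 in general, and 4 (by Theorem A) among split groups.

**Theorem E.** If $P\cong C_p$, $p$ prime, and $G$ is irreducible, then $G\cong I\rtimes\langle\zeta_p\rangle$ for a fractional ideal $I$ of $\mathbb Z[\zeta_p]$, and $G$ is homogeneous if and only if $I$ is principal. Hence all irreducible crystallographic groups with point group $C_p$ are homogeneous if and only if $h(\mathbb Q(\zeta_p))=1$, i.e. if and only if $p\le19$.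

## Profinite integers, cocycles, and coordinates on $G$

**Profinite integers.** Let $\hat{\mathbb Z}=\varprojlim\mathbb Z/M=\prod_\ell\mathbb Z_\ell$ and $\mathbb A=\mathbb Q\otimes\hat{\mathbb Z}$. We use: $\hat{\mathbb Z}/M\hat{\mathbb Z}=\mathbb Z/M$ and $M\hat{\mathbb Z}\cap\mathbb Z=M\mathbb Z$; $\mathbb Q\cap\hat{\mathbb Z}=\mathbb Z$ inside $\mathbb A$; $\hat{\mathbb Z}$ is torsion-free, hence flat over $\mathbb Z$; and $\hat{\mathbb Z}^*\to(\mathbb Z/M)^*$ is onto (given $k$ prime to $M$, take $k$ in $\mathbb Z_\ell$ for $\ell\mid M$ and $1$ in the other factors). So $\hat{\mathbb Z}^*$ is large while $\mathbb Z^*=\{\pm1\}$. For instance, $2\in\mathbb Z_5$ together with $1$ elsewhere is a unit of $\hat{\mathbb Z}$ congruent to $2$ mod $5$.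

**Cohomology.** For a finite group $Q$ acting on an abelian group $M$, $Z^1(Q,M)$ is the group of maps $c$ with $c(pq)=c(p)+p\,c(q)$, the coboundaries are $p\mapsto(1-p)y$, and $H^1(Q,M)$ is the quotient. For $i\ge1$, $H^i(Q,M)$ is killed by $|Q|$, so it vanishes if $M$ is a $\mathbb Q$-vector space. If $T$ is a lattice and $\hat T=T\otimes\hat{\mathbb Z}$, then $H^1(Q,T)$ is finitely generated and killed by $|Q|$, hence finite. By flatness $H^1(Q,\hat T)=H^1(Q,T)\otimes\hat{\mathbb Z}=H^1(Q,T)$, and likewise for $Q$ replaced by a subgroup. If $Q=\langle g\rangle$ is cyclic of order $m$ with norm $\mathrm{Nm}=1+g+\dots+g^{m-1}$, a cocycle is determined by $x=c(g)$, any $x$ with $\mathrm{Nm}\,x=0$ is allowed, $c(g^j)=(1+g+\dots+g^{j-1})x$, and $H^1(Q,M)=\ker\mathrm{Nm}/(1-g)M$, $H^2(Q,M)=M^Q/\mathrm{Nm}\,M$.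

**Coordinates.** Let $G$ be crystallographic, $V=T\otimes\mathbb Q$, $\hat T=T\otimes\hat{\mathbb Z}$, $T$ written additively. Fix a normalized section of $G\to P$, with 2-cocycle $f:P\times P\to T$, $f(1,q)=f(p,1)=0$. For $R\in\{\mathbb Z,\hat{\mathbb Z}\}$ let $T_R=T\otimes R$ and let $G_R=T_R\times P$ with
$$(x,p)(y,q)=(x+py+f(p,q),\,pq).$$
Then $G=G_{\mathbb Z}\le\hat G:=G_{\hat{\mathbb Z}}$. In the split case we take $f=0$. In all cases $(x,p)=(x,1)(0,p)$ and
$$(y,1)(x,p)(y,1)^{-1}=(x+(1-p)y,\,p).\tag{1}$$

Let $E_R$ be the set of triples $(A,\theta,c)$ with $A\in GL_R(T_R)$, $\theta\in\mathrm{Aut}(P)$, $c:P\to T_R$ and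
$$Ap=\theta(p)A,\qquad c(p)+\theta(p)c(q)+f(\theta p,\theta q)=Af(p,q)+c(pq)\qquad(p,q\in P).\tag{2}$$
Comparing the images of $(x,p)(y,q)$ shows that (2) says exactly that $(x,p)\mapsto(Ax+c(p),\theta(p))$ is a homomorphism of $G_R$. It is then bijective, hence an automorphism, and we denote it by the same triple. By (1), conjugation by $(y,1)$ is the triple with $A=1$, $\theta=1$, $c(p)=(1-p)y$. If $f=0$, the second condition in (2) says that $c\circ\theta^{-1}\in Z^1(P,T_R)$.

*$T$ is characteristic, and $\mathrm{Aut}(G)=E_{\mathbb Z}$.* If $g\in G$ centralizes a finite-index subgroup of $T$, it acts trivially on $V$, so $g\in T$ because $P$ acts faithfully. If $C\le G$ is abelian of finite index, each element of $C$ centralizes $C\cap T$, so $C\le T$. Thus $T$ is the largest abelian subgroup of finite index and is preserved by automorphisms. An automorphism $\alpha$ therefore induces $A$ on $T$ and $\theta$ on $P$. With $\alpha(0,p)=(c(p),\theta(p))$, the identity $(x,p)=(x,1)(0,p)$ gives $\alpha=(A,\theta,c)$.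

*$T$ is definable.* With $d=|P|$,
$$T=\{g:\ [g,h^d]=1\text{ for all }h\in G\}.$$
All $h^d$ lie in $T$, so $T$ is contained in the right side. Conversely, if $g$ commutes with all $h^d$, it commutes with $dT$, so $g\in T$. Hence $MT$, the set of $M$-th powers of elements of $T$, is definable without parameters for each $M\ge1$.

## Equal types are orbits of the profinite group

The purpose of this section is to turn a question about formulas into algebra.

**Proposition 1.** For $u,v\in G^k$: $\mathrm{tp}(u)=\mathrm{tp}(v)$ if and only if some $\alpha\in E_{\hat{\mathbb Z}}$ satisfies $\alpha(u)=v$.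

*Proof.* **Step 1: a profinite automorphism forces equal types.** We show that $G\prec\hat G$, that is, formulas with parameters in $G$ have the same truth value in $G$ and $\hat G$.

First, $G_R$ is interpreted in $(R,+,1)$ in a way that does not depend on $R$. Identify $T$ with $\mathbb Z^n$; then $P$ acts by integer matrices and $f$ has values in $\mathbb Z^n$. For every group formula $\phi(g_1,\dots,g_k)$ and every $(p_1,\dots,p_k)\in P^k$ there is a formula $\phi_{p_1,\dots,p_k}$ in the language of $(R,+,1)$, the same for both $R$, such that $G_R\models\phi((x_1,p_1),\dots,(x_k,p_k))$ if and only if $\phi_{p_1,\dots,p_k}(x_1,\dots,x_k)$ holds in $R$. It is built by induction. The atomic formula $g_1g_2=g_3$ becomes "false" if $p_1p_2\ne p_3$, and otherwise the integer linear equations $x_1+p_1x_2+f(p_1,p_2)=x_3$; equality $g_1=g_2$ is similar; Boolean connectives are carried along; and $\exists g$ becomes $\bigvee_{p\in P}\exists x\in R^n$.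

Second, $(\mathbb Z,+,1)\prec(\hat{\mathbb Z},+,1)$. The groups $\mathbb Z$ and $\hat{\mathbb Z}$ are both torsion-free with $|A/pA|=p$ for all primes $p$, so they are elementarily equivalent as abelian groups (Szmielew). The subgroup $\mathbb Z$ is pure in $\hat{\mathbb Z}$, as $M\hat{\mathbb Z}\cap\mathbb Z=M\mathbb Z$. A pure embedding of elementarily equivalent modules is elementary (Sabbagh; see Prest, *Model Theory and Modules*). So $(\mathbb Z,+)\prec(\hat{\mathbb Z},+)$, and we may name the element $1\in\mathbb Z$.

Together these give $G\prec\hat G$. If $\alpha\in E_{\hat{\mathbb Z}}\subseteq\mathrm{Aut}(\hat G)$ maps $u$ to $v$, then $\mathrm{tp}_G(u)=\mathrm{tp}_{\hat G}(u)=\mathrm{tp}_{\hat G}(v)=\mathrm{tp}_G(v)$.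

**Step 2: equal types give a profinite automorphism.** Let $\mathrm{tp}(u)=\mathrm{tp}(v)$ and $M\ge1$. The quotient $G/MT$ is finite and $MT\le T$ are definable. So a single formula, satisfied by $u$, describes the finite structure $(G/MT,\,T/MT,\,u\bmod MT)$ up to isomorphism: there are representatives of the cosets of $MT$ with a given multiplication table, given ones among them lie in $T$, and the entries of $u$ lie in given cosets. The tuple $v$ satisfies this formula too. Hence the finite set $X_M$ of automorphisms of $G/MT$ that preserve $T/MT$ and send $u$ to $v$ modulo $MT$ is nonempty. If $M\mid M'$, an element of $X_{M'}$ preserves $M(T/M'T)=MT/M'T$, so it induces an element of $X_M$. An inverse limit of nonempty finite sets is nonempty. So we obtain an automorphism $\alpha$ of $\varprojlim G/MT=\hat G$ that preserves $\hat T=\varprojlim T/MT$ and maps $u$ to $v$. On $\hat T$ it is a limit of automorphisms of the groups $T/MT$, which are $\mathbb Z/M$-linear, so it is $\hat{\mathbb Z}$-linear. With $A=\alpha|_{\hat T}$, $\theta$ the induced map on $P=\hat G/\hat T$,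 and $\alpha(0,p)=(c(p),\theta(p))$, we get $\alpha=(A,\theta,c)\in E_{\hat{\mathbb Z}}$. $\square$

The second tool says that the only obstacle to descending from $\hat{\mathbb Z}$ to $\mathbb Z$ is the linear part.

**Proposition 2.** If $(A,\theta,\hat c)\in E_{\hat{\mathbb Z}}$ maps $u\in G^k$ to $v\in G^k$ and $A\in GL(T)$, then some $(A,\theta,c)\in E_{\mathbb Z}=\mathrm{Aut}(G)$ maps $u$ to $v$.

*Proof.* Fix $A$ and $\theta$. The second condition in (2), together with $Ax_i+c(p_i)=y_i$ where $u_i=(x_i,p_i)$ and $v_i=(y_i,\theta(p_i))$, is a finite system of linear equations in the coordinates of the $c(p)$, with integer coefficients and integer right-hand sides. By the Smith normal form, after unimodular changes of unknowns and equations it reads $d_jz_j=r_j$ together with some equations $0=r_j$, with $d_j\ne0$ and $r_j$ integers. It is solvable over $\hat{\mathbb Z}$. Since $d_j\hat{\mathbb Z}\cap\mathbb Z=d_j\mathbb Z$, it is solvable over $\mathbb Z$. $\square$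

## A nonzero translation fixes the linear part; without one, a scalar escapes

To prove homogeneity one would now proceed as follows: take $\alpha\in E_{\hat{\mathbb Z}}$ with $\alpha(u)=v$, show that its linear part $A$ may be taken in $GL(T)$, and apply Proposition 2. When the tuple produces a nonzero translation, this works.

*Proof of Theorem B.* **Step 1: extract a translation.** Let $\alpha=(A,\theta,c)\in E_{\hat{\mathbb Z}}$ with $\alpha(u)=v$. As $\langle u\rangle$ is infinite and $\langle u\rangle\cap T$ has finite index in it, some word $w$ has $t:=w(u)\in T\setminus\{0\}$. Put $t':=w(v)=\alpha(t)=At$. Then $t'\in G\cap\hat T=T$.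

**Step 2: $A$ is rational.** We use irreducibility to recover $A$ from the single vector $At$. Let
$$L=\{B\in\mathrm{End}_{\mathbb Q}(V):\ Bp=\theta(p)B\ \text{ for all }p\in P\}.$$
This is the solution space of a rational linear system, so over $\mathbb A$ the same system has solution space $L\otimes\mathbb A$, and $A\in L\otimes\mathbb A$. Consider $\mathrm{ev}:L\to V$, $B\mapsto Bt$. If $B\in L$ and $Bx=0$, then $Bpx=\theta(p)Bx=0$, so $\ker B$ is $P$-invariant. Hence $Bt=0$ with $t\ne0$ forces $B=0$: the map $\mathrm{ev}$ is injective. Tensoring with the $\mathbb Q$-vector space $\mathbb A$ keeps it injective. Now $t'\in V$ lies in $\mathrm{ev}(L)\otimes\mathbb A$, so the image of $t'$ in $V/\mathrm{ev}(L)$ becomes $0$ in $(V/\mathrm{ev}(L))\otimes\mathbb A$. Since $V/\mathrm{ev}(L)$ embeds there, $t'\in\mathrm{ev}(L)$, say $t'=Bt$ with $B\in L$. Then $A$ and $B$ have the same value at $t$, so $A=B$.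

**Step 3: $A\in GL(T)$.** The rational map $A$ is invertible because it is so over $\mathbb A$, and $A\hat T=\hat T$. As $T=V\cap\hat T$, we get $AT=T$. Proposition 2 gives an automorphism of $G$ mapping $u$ to $v$.

**Step 4: the last statements.** If $1\ne t\in T$ and $u,v$ have the same type in $(G,t)$, that is, $\mathrm{tp}(u,t)=\mathrm{tp}(v,t)$, apply the result to $(u,t)$ and $(v,t)$: the automorphism found maps $u$ to $v$ and fixes $t$. That only tuples generating finite subgroups can obstruct homogeneity is a restatement of the first assertion. $\square$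

When $\langle u\rangle$ is finite there is no $t$. Here is what can be said about $A$ if only scalars commute with $P$.

**Lemma 3.** Let $G$ be irreducible (split or not) with $\mathrm{End}_{\mathbb QP}(V)=\mathbb Q$, and $(A,\theta,c)\in E_{\hat{\mathbb Z}}$. Then $A=\hat\lambda A_0$ with $\hat\lambda\in\hat{\mathbb Z}^*$, $A_0\in GL(T)$, $A_0p=\theta(p)A_0$ for all $p\in P$.

*Proof.* With $L$ as above, $0\ne A\in L\otimes\mathbb A$, so $L\ne0$. Let $0\ne B\in L$. Its kernel is $P$-invariant, so it is $0$ and $B$ is invertible. For $B'\in L$ we have $B^{-1}B'p=B^{-1}\theta(p)B'=pB^{-1}B'$, so $B^{-1}B'\in\mathbb Q$. Thus $L=\mathbb QB$. Let $A_0$ generate the infinite cyclic group $L\cap\mathrm{End}(T)$. Since $L$ is a subspace, this group is a direct summand: $\mathrm{End}(T)=\mathbb ZA_0\oplus C$. Then $\mathrm{End}(\hat T)=\hat{\mathbb Z}A_0\oplus(C\otimes\hat{\mathbb Z})$, so an element $\hat\lambda A_0$ of $L\otimes\mathbb A=\mathbb AA_0$ that lies in $\mathrm{End}(\hat T)$ has $\hat\lambda\in\hat{\mathbb Z}$. Hence $A=\hat\lambda A_0$ with $\hat\lambda\in\hat{\mathbb Z}$.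 From $\det A=\hat\lambda^n\det A_0\in\hat{\mathbb Z}^*$ we get $\hat\lambda\in\hat{\mathbb Z}^*$ and $\det A_0\in\mathbb Z\cap\hat{\mathbb Z}^*=\{\pm1\}$. $\square$

So the plan stops at one place: the unit $\hat\lambda$ must be replaced by a unit of $\mathbb Z$, and there are only $\pm1$. Replacing $\hat\lambda$ by an integer $k\equiv\hat\lambda$ modulo $|P|$ does not rescue it. In the split case $(x,p)\mapsto(kx,p)$ is an injective endomorphism, but its image has index $|k|^n$, so it is an automorphism only for $k=\pm1$. In return, every $\hat\lambda\in\hat{\mathbb Z}^*$ gives an element $(\hat\lambda,1,0)$ of $E_{\hat{\mathbb Z}}$ when $G$ splits. In $G_5$ it multiplies the invariant $s$ by an arbitrary unit mod $5$, and so the failure of the plan becomes a counterexample.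

## Two elements over an $N$-cycle with the same type and different orbits

*Proof of Theorem A.* Let $T=\mathbb Z^N/\mathbb Z\mathbf 1$, $V=T\otimes\mathbb Q$, $P=S_N$.

**Step 1: $G_N$ is irreducible, split and crystallographic, and $\mathrm{End}_{\mathbb QP}(V)=\mathbb Q$.** The action on $T$ is faithful, since $e_i-e_j\notin\mathbb Z\mathbf 1$ for $i\ne j$. An abelian subgroup containing $T$ centralizes $T$, hence equals $T$. So $T$ is maximal abelian. The space $\mathrm{End}_{\mathbb QP}(\mathbb Q^N)$ has dimension 2, the number of orbits of $S_N$ on pairs of indices. As $\mathbb Q^N\cong\mathbb Q\oplus V$, it contains $\mathbb Q\oplus\mathrm{End}_{\mathbb QP}(V)$, so $\mathrm{End}_{\mathbb QP}(V)=\mathbb Q$. By Maschke's theorem $V$ is irreducible. The dimension is $N-1$.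

**Step 2: the pair.** The coordinate sum induces an $S_N$-invariant map $s:T\to\mathbb Z/N$, and likewise $\hat T\to\mathbb Z/N$. Let $\gamma$ be an $N$-cycle. Euler's function satisfies $\varphi(N)\le2$ only for $N\in\{1,2,3,4,6\}$, so there is $k$ prime to $N$ with $k\not\equiv\pm1$ mod $N$. Put
$$u=(\bar e_1,\gamma),\qquad v=(k\bar e_1,\gamma).$$

**Step 3: $\mathrm{tp}(u)=\mathrm{tp}(v)$.** Choose $\hat\lambda\in\hat{\mathbb Z}^*$ with $\hat\lambda\equiv k$ mod $N$. The triple $(\hat\lambda,1,0)\in E_{\hat{\mathbb Z}}$ maps $u$ to $(\hat\lambda\bar e_1,\gamma)$. The element $(k-\hat\lambda)\bar e_1$ is represented by $(k-\hat\lambda)e_1-\frac{k-\hat\lambda}N\mathbf 1\in\hat{\mathbb Z}^N$, which has coordinate sum $0$. Since $\gamma$ is an $N$-cycle, the vectors $e_i-\gamma e_i$ span all vectors of sum $0$, so these vectors form $(1-\gamma)\hat{\mathbb Z}^N$. Hence $(k-\hat\lambda)\bar e_1=(1-\gamma)y$ with $y\in\hat T$. By (1), conjugation by $(y,1)$ maps $(\hat\lambda\bar e_1,\gamma)$ to $(\hat\lambda\bar e_1+(1-\gamma)y,\gamma)=v$. The composite lies in $E_{\hat{\mathbb Z}}$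 and maps $u$ to $v$. Apply Proposition 1.

**Step 4: the linear part of an automorphism is $\pm w$.** Suppose $(A,\theta,c)\in\mathrm{Aut}(G_N)$ maps $u$ to $v$. As $N\ne6$, $\theta$ is conjugation by some $w\in S_N$. From $Ap=wpw^{-1}A$ we see that $w^{-1}A$ commutes with $S_N$. By Step 1 it is a scalar, and it preserves $T$, so it is $\pm1$. Thus $A=\pm w$.

**Step 5: the translation part does not change $s$.** The map $c':=c\circ\theta^{-1}$ lies in $Z^1(S_N,T)$. Since $s$ is $S_N$-invariant, $s\circ c'$ is a homomorphism $S_N\to\mathbb Z/N$. We claim that it is zero. It suffices to show that it vanishes on $\varepsilon=(1\,2)$, because the transpositions generate $S_N$, are conjugate, and the target is abelian. Let $z\in\mathbb Z^N$ represent $c'(\varepsilon)$. From $0=c'(\varepsilon^2)=c'(\varepsilon)+\varepsilon c'(\varepsilon)$ we get $z+\varepsilon z=m\mathbf 1$ for some $m\in\mathbb Z$. That is, $z_1+z_2=m$ and $2z_i=m$ for $i\ge3$. So $z_1+\dots+z_N=m+(N-2)\frac m2=N\frac m2=Nz_3\equiv0$ mod $N$, as claimed.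

**Step 6: contradiction.** As $\theta(\gamma)=\gamma$, we have $c(\gamma)=c'(\gamma)$ and $k\bar e_1=\pm w\bar e_1+c'(\gamma)$. Applying $s$ gives $k\equiv\pm1$ mod $N$, which is false. $\square$

For $N=5$, $k=2$ this settles the puzzle: $(\mathbb Z^5/\mathbb Z\mathbf 1)\rtimes S_5$, of dimension 4, is irreducible, split and not homogeneous. Hence neither all irreducible split crystallographic groups nor all irreducible ones are homogeneous.

## The exact criterion when $\mathrm{End}_{\mathbb QP}(V)=\mathbb Q$

We now express the obstruction of Theorem A in general. Let $G=T\rtimes P$. A finite $H\le G$ meets the torsion-free group $T$ trivially, so it maps isomorphically to $\bar H\le P$. Its elements are $(b(p),p)$, $p\in\bar H$, and $b\in Z^1(\bar H,T)$. The class $\kappa_H$ of $b$ in $Q_H=H^1(\bar H,T)/\mathrm{res}\,H^1(P,T)$ measures how far $b$ is, up to coboundaries, from extending to a cocycle on $P$.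

If $B\in N_{GL(T)}(P)$ centralizes $\bar H$, then $b\mapsto Bb$ maps $Z^1(\bar H,T)$ to itself, since $Bb(pq)=Bb(p)+Bp\,b(q)=Bb(p)+p\,Bb(q)$, and it preserves coboundaries. For $z\in Z^1(P,T)$, $Bz|_{\bar H}$ is the restriction of the cocycle $p\mapsto Bz(B^{-1}pB)$ on $P$. So $B$ acts on $Q_H$, and the statement of Theorem C makes sense.

Example. In $G_5$ let $H=\langle u\rangle$ with $u=(\bar e_1,\gamma)$. The norm of $\langle\gamma\rangle$ is zero on $T$, so $H^1(\langle\gamma\rangle,T)=T/(1-\gamma)T=\mathbb Z/5$ via $s$. By Step 5 in the proof of Theorem A, restrictions from $S_5$ are zero, so $Q_H=\mathbb Z/5$ and $\kappa_H=1$. As in Step 4 there, $N_{GL(T)}(S_5)=\{\pm w\}$. Such a $B$ acts on $Q_H$ by $\pm1$, and the criterion fails at $k=2$, where $2$ is replaced by a number prime to $120$ and congruent to $2$ mod $5$, such as $7$.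

*Proof of Theorem C.* **Step 1: homogeneity implies the criterion.** Let $H$ and $k$ be given, let $u=((b(p),p))_{p\in\bar H}$ enumerate $H$, and choose $\hat\lambda\in\hat{\mathbb Z}^*$ with $\hat\lambda\equiv k$ mod $|P|$. The triple $(\hat\lambda,1,0)$ maps $u$ to $((\hat\lambda b(p),p))_p$. Since $|H|$ kills $H^1(\bar H,T)$, $|H|\,b$ is a coboundary. As $|H|$ divides $k-\hat\lambda$ in $\hat{\mathbb Z}$, also $(k-\hat\lambda)b(p)=(1-p)y$ on $\bar H$ for some $y\in\hat T$. Conjugating by $(y,1)$ we obtain an element of $E_{\hat{\mathbb Z}}$ that maps $u$ to $v=((kb(p),p))_p$, a tuple in $G$. By Proposition 1, $\mathrm{tp}(u)=\mathrm{tp}(v)$. If $G$ is homogeneous, some $(B,\theta,c)\in\mathrm{Aut}(G)$ maps $u$ to $v$. Comparing second components, $\theta|_{\bar H}=1$. From $Bp=\theta(p)B$ we see that $B$ normalizes $P$ and centralizes $\bar H$. Comparing first components, $Bb+c|_{\bar H}=kb$. Since $\theta^{-1}$ is the identity on $\bar H$, $c|_{\bar H}=(c\circ\theta^{-1})|_{\bar H}$ is the restriction of an element of $Z^1(P,T)$. So $B\kappa_H=k\kappa_H$.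

**Step 2: reduction of the converse to $\alpha=(\hat\lambda,1,c)$.** Assume the criterion and let $\mathrm{tp}(u)=\mathrm{tp}(v)$. By Theorem B we may assume $\langle u\rangle$ finite. Let $\alpha\in E_{\hat{\mathbb Z}}$, $\alpha(u)=v$. Append to $u$ words in $u$ until it enumerates $\langle u\rangle$, and the same words in $v$ to $v$. Still $\alpha(u)=v$ and $v$ lies in $G$. By Lemma 3, $\alpha=(\hat\lambda A_0,\theta,c)$, and $(A_0,\theta,0)\in\mathrm{Aut}(G)$ because $f=0$. Replace $u$ by its image under $(A_0,\theta,0)$ and $\alpha$ by $\alpha\circ(A_0,\theta,0)^{-1}=(\hat\lambda,1,c\circ\theta^{-1})$. So we may assume $\alpha=(\hat\lambda,1,c)$ with $c\in Z^1(P,\hat T)$, and that $u$ enumerates $H=\{(b(p),p)\}$.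

**Step 3: construct the automorphism.** Let $k$ be an integer with $k\equiv\hat\lambda$ mod $|P|$. It is prime to $|P|$; let $B$ be given by the criterion, and $\theta_B(p)=BpB^{-1}$. Put
$$d(p)=\hat\lambda b(p)+c(p)-Bb(p)\qquad(p\in\bar H).$$
Here $\hat\lambda b(p)+c(p)$ is the first component of an entry of $v$, so it lies in $T$, and $d$ is a difference of cocycles. Hence $d\in Z^1(\bar H,T)$. In $H^1(\bar H,\hat T)=H^1(\bar H,T)$, which is killed by $|P|$, its class is $k[b]-B[b]+\mathrm{res}[c]$, with $[c]\in H^1(P,\hat T)=H^1(P,T)$. By the choice of $B$, this lies in $\mathrm{res}\,H^1(P,T)$. So $d=z_0|_{\bar H}+\big(p\mapsto(1-p)y\big)$ with $z_0\in Z^1(P,T)$ and $y\in T$. The coboundary also extends to $P$, so $d=z|_{\bar H}$ with $z\in Z^1(P,T)$. The triple $(B,\theta_B,z\circ\theta_B)$ satisfies (2) with $f=0$, so it is an automorphism of $G$. As $\theta_B=1$ on $\bar H$, it maps $(b(p),p)$ to $(Bb(p)+z(p),p)=(\hat\lambda b(p)+c(p),p)$. So it maps $u$ to $v$.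

**Step 4: small orders.** Suppose $\kappa_H$ has order $e\in\{1,2,3,4,6\}$. Then $e$ divides $|P|$, so $k$ is prime to $e$. The units mod $e$ are $\pm1$, so $k\equiv\pm1$ mod $e$, and $B=\pm1$ satisfies $B\kappa_H=k\kappa_H$. $\square$

## Point groups of prime order and ideal classes

Let $\zeta=\zeta_p$, $K=\mathbb Q(\zeta)$, $O=\mathbb Z[\zeta]$. A fractional ideal $I$ of $O$ gives $I\rtimes\langle\zeta\rangle$, with $\zeta$ acting by multiplication. It is irreducible because $I\otimes\mathbb Q=K$ is one-dimensional over $K=\mathbb Q[\zeta]$. For example, $p=3$ and $I=\mathbb Z[\zeta_3]$ give the plane group of translations of a triangular lattice together with the rotations of order 3. For $p>3$ the group $\mathrm{End}_{\mathbb QP}(V)=K$ has units of infinite order besides roots of unity, and Theorem C does not apply. The obstruction now lives in the ideal class group.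

*Proof of Theorem E.* **Step 1: structure.** Let $P=\langle g_0\rangle\cong C_p$. Since $V$ is irreducible and $P$ acts faithfully, $V^P=0$. The image of the norm lies in $V^P$, so the norm element kills $T$. Thus $T$ is a module over $\mathbb Z[X]/(1+X+\dots+X^{p-1})=O$, with $g_0$ acting as $\zeta$. It is torsion-free. As $V$ is irreducible over $\mathbb Q[g_0]$, whose image is $K$, it has rank 1. So $T$ is isomorphic to a fractional ideal $I$. Since $H^2(P,T)=T^P/\mathrm{Nm}\,T=0$, the group $G$ splits: $G\cong I\rtimes\langle\zeta\rangle$. As the norm vanishes, for each generator $g$ of $P$ a cocycle in $Z^1(P,T)$ may take any prescribed value at $g$.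

**Step 2: $I$ principal implies homogeneous.** We may take $T=O$. Let $\mathrm{tp}(u)=\mathrm{tp}(v)$. By Theorem B we may assume $\langle u\rangle$ finite, and if it is trivial then $u=v$. Otherwise $\langle u\rangle$ embeds in $P$, so it is cyclic of order $p$, generated by some $h=w(u)=(b,g)$ with $g$ a generator of $P$. Let $\alpha\in E_{\hat{\mathbb Z}}$ with $\alpha(u)=v$, let $\theta$ be its second component, and $h'=\alpha(h)=w(v)\in G$. Each $u_i$ is a power $h^{m_i}$, and $v_i=h'^{m_i}$. So an automorphism mapping $h$ to $h'$ maps $u$ to $v$. If $\theta(\zeta)=\zeta^j$, the Galois automorphism $\sigma_\theta:\zeta\mapsto\zeta^j$ of $O$ satisfies $\sigma_\theta(\zeta x)=\zeta^j\sigma_\theta(x)$, so $(\sigma_\theta,\theta,0)\in\mathrm{Aut}(G)$. Replacing $h$ by its image, we may assume $h=(b,g)$ and $h'=(b',g)$ with the same $g$. Choose $c\in Z^1(P,T)$ with $c(g)=b'-b$. Then $(1,1,c)\in\mathrm{Aut}(G)$ maps $h$ to $h'$.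

**Step 3: for $p$ odd, two elements of the same type.** If $p=2$, then $O=\mathbb Z$ and $I$ is principal. Let $p$ be odd, let $\sigma$ generate $\mathrm{Gal}(K/\mathbb Q)$, $\sigma\zeta=\zeta^j$, and let $\theta(\zeta)=\zeta^j$. We claim that $(0,\zeta)$ and $(0,\zeta^j)$ have the same type. For each prime $\ell$, the ideal $I$ becomes principal over the semilocal Dedekind ring $O\otimes\mathbb Z_{(\ell)}$, so $I\otimes\mathbb Z_\ell=x_\ell(O\otimes\mathbb Z_\ell)$, with $x_\ell=1$ for almost all $\ell$. Thus $\hat I=\hat x\hat O$ with $\hat x=(x_\ell)\in(K\otimes\mathbb A)^*$. Let $\hat a=\hat x/\sigma(\hat x)$. As $\sigma(\hat O)=\hat O$, we have $\hat a\,\sigma(\hat I)=\hat x\hat O=\hat I$. So $A=\hat a\sigma$ is a $\hat{\mathbb Z}$-linear automorphism of $\hat I$ with $A(\zeta x)=\zeta^jA(x)$. Hence $(\hat a\sigma,\theta,0)\in E_{\hat{\mathbb Z}}$ maps $(0,\zeta)$ to $(0,\zeta^j)$. Proposition 1 gives the claim.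

**Step 4: homogeneous implies $I$ principal.** If $G$ is homogeneous, an automorphism maps $(0,\zeta)$ to $(0,\zeta^j)$. Its linear part $B\in GL(I)$ satisfies $B(\zeta x)=\zeta^jB(x)$. Then $B\sigma^{-1}:\sigma(I)\to I$ satisfies $B\sigma^{-1}(\zeta^jy)=B(\zeta\,\sigma^{-1}y)=\zeta^jB\sigma^{-1}(y)$. So it is an $O$-linear bijection of fractional ideals, that is, multiplication by some $a\in K^*$, and $a\,\sigma(I)=I$. The ideals $I$ and $\sigma(I)$ have the same norm, so $N_{K/\mathbb Q}(a)=\pm1$. It is positive because $K$ is totally complex. So $N_{K/\mathbb Q}(a)=1$, and by Hilbert 90 $a=b/\sigma(b)$ with $b\in K^*$. Let $J=b^{-1}I$. Then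
$$\sigma(J)=\sigma(b)^{-1}\sigma(I)=\sigma(b)^{-1}a^{-1}I=b^{-1}I=J.$$
So $J$ is invariant under the whole Galois group, and its exponents are constant on the primes above each rational prime. For $\ell\ne p$, which is unramified, the product of the primes above $\ell$ is $\ell O$. Above $p$ there is only the prime $(1-\zeta)$. So $J=r(1-\zeta)^mO$ with $r\in\mathbb Q^*$, $m\in\mathbb Z$, and $I=bJ$ is principal.

**Step 5: the class number.** Every fractional ideal occurs as some $I$. So all irreducible crystallographic groups with point group $C_p$ are homogeneous if and only if $h(K)=1$. By a theorem of Montgomery and Uchida (see Masley–Montgomery, or Washington, *Introduction to Cyclotomic Fields*, Ch. 11), $h(\mathbb Q(\zeta_p))=1$ if and only if $p\le19$. $\square$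

## The affine picture and fixed points of finite subgroups

For non-split groups we need a substitute for the automorphisms $(A_0,\theta,0)$, which exist only for $f=0$. Let $G$ be crystallographic. As $H^2(P,V)=0$, there is $a:P\to V$ with
$$f(p,q)=a(p)+p\,a(q)-a(pq).\tag{3}$$
Then $(x,p)\mapsto\big[\xi\mapsto p\xi+x+a(p)\big]$ is a faithful action of $G$ on $V$ by affine maps. Put $\tau=a$ mod $T$. By (3), $\tau$ is a cocycle $P\to V/T$, and
$$G=\{\xi\mapsto p\xi+a':\ p\in P,\ a'\in\tau(p)\}.\tag{4}$$
For the glide group above, $T=\mathbb Z^2$ and $\tau(\mathrm{diag}(1,-1))$ is the class of $(\frac12,0)$.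

Moving the origin to $z\in V$ replaces $a(p)$ by $a(p)-(1-p)z$. This changes $\tau$ by a coboundary and leaves (3) intact, with the same $f$. A finite $H\le G$ fixes a point of $V$, the centroid of an orbit. If that point is the origin, each $(x,p)\in H$ has $x+a(p)=0$, so $\tau|_{\bar H}=0$.

Every automorphism $(A,\theta,c)$ of $G$ is conjugation by an affine map $\varphi(\xi)=A\xi+y$ (Bieberbach). Indeed, $\varphi\circ(x,p)\circ\varphi^{-1}$ is $\xi\mapsto\theta(p)\xi+Ax+Aa(p)+(1-\theta(p))y$, so we need $y$ with $\epsilon(p):=c(p)+a(\theta p)-Aa(p)=(1-\theta(p))y$. By (2) and (3), $\epsilon(pq)=\epsilon(p)+\theta(p)\epsilon(q)$, so $\epsilon\circ\theta^{-1}\in Z^1(P,V)$, and $H^1(P,V)=0$ gives $y$.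

**Proposition 4.** Let $G$ be irreducible with $\mathrm{End}_{\mathbb QP}(V)=\mathbb Q$. Suppose that for each finite $H\le G$, with origin at a fixed point of $H$, there are $e\in\{1,2,3,4,6\}$ and $y\in V^{\bar H}$ with $e\,\tau(p)=(1-p)y$ in $V/T$ for all $p\in P$. Then $G$ is homogeneous.

*Proof.* Let $\mathrm{tp}(u)=\mathrm{tp}(v)$. By Theorem B we may assume $H=\langle u\rangle$ finite. Let $\alpha\in E_{\hat{\mathbb Z}}$ with $\alpha(u)=v$. By Lemma 3, $\alpha=(\hat\lambda A_0,\theta,c)$. We will change $\hat\lambda$ to $\pm1$ and correct $c$. Put the origin at a fixed point of $H$, and take $e,y$ as in the hypothesis. Let $u_i=(b_i,p_i)$, so $b_i+a(p_i)=0$. The image of $\hat\lambda$ in $\mathbb Z/e$ is a unit, hence $\pm1$. Choose $\lambda\in\{\pm1\}$ with $\mu:=\lambda-\hat\lambda\in e\hat{\mathbb Z}$.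

Let $g(p)=e\,a(p)-(1-p)y$. By hypothesis $g(p)\in T$. As $p\mapsto(1-p)y$ is a cocycle, (3) gives $g(p)+p\,g(q)-g(pq)=e\,f(p,q)$. As $p_i\in\bar H$ fixes $y$, $g(p_i)=e\,a(p_i)=-e\,b_i$. Put $d=\frac\mu eA_0g:P\to\hat T$. Then
$$d(p)+\theta(p)d(q)-d(pq)=\tfrac\mu eA_0\big(g(p)+p\,g(q)-g(pq)\big)=\mu A_0f(p,q).$$
Adding this to (2) for $\alpha$ and using $\hat\lambda+\mu=\lambda$, we find $(\lambda A_0,\theta,c+d)\in E_{\hat{\mathbb Z}}$. It maps $u$ to $v$, since
$$\lambda A_0b_i+c(p_i)+d(p_i)=\lambda A_0b_i+c(p_i)-\mu A_0b_i=\hat\lambda A_0b_i+c(p_i).$$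
As $\lambda A_0\in GL(T)$, Proposition 2 applies. $\square$

## Dimensions 1 and 2

*Proof of Theorem D(i).* **Step 1: dimension 1.** Here $P\le GL_1(\mathbb Z)=\{\pm1\}$. If $P=1$, then $G=\mathbb Z$. Its only finite subgroup is trivial, a tuple generating it is a tuple of identities, and Theorem B handles the rest. If $P=\{\pm1\}$, Theorem E with $p=2$ applies, as all ideals of $\mathbb Z$ are principal.

**Step 2: the rotation subgroup in dimension 2.** Fix a $P$-invariant inner product on $V\otimes\mathbb R$ and let $N=P\cap SO(2)\cong C_k$. A rotation of order $k$ in $GL_2(\mathbb Z)$ has a primitive $k$-th root of unity as eigenvalue, so $\varphi(k)\le2$ and $k\in\{1,2,3,4,6\}$. If $k\le2$, then $N\subseteq\{\pm1\}$. Either $P=N$ consists of scalars, or $P$ contains a reflection $\rho$ and $P=N\cup\rho N$ preserves the rational eigenlines of $\rho$. Both are reducible. So $k\in\{3,4,6\}$.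

**Step 3: $P=N$ cyclic.** A generator of $P$ has characteristic polynomial $\Phi_k$, so $T$ is a torsion-free module of rank 1 over the principal ideal domain $O=\mathbb Z[\zeta_k]$, and $T\cong O$ with the generator acting as $\zeta_k$. Since $V^P=0$, the norm vanishes on $T$ and $H^2(P,T)=T^P/\mathrm{Nm}\,T=0$, so $G$ splits. Let $\alpha(u)=v$, $\alpha\in E_{\hat{\mathbb Z}}$. By Theorem B we may assume $\langle u\rangle$ finite, and then, the trivial case being clear, nontrivial. It is cyclic, generated by some $h=w(u)=(b,\zeta)$ with $1\ne\zeta\in\langle\zeta_k\rangle$. As in Theorem E, it suffices to map $h$ to $h'=\alpha(h)=w(v)\in G$ by an automorphism. The automorphisms of $C_k$ are $\pm1$, realized by the identity and by complex conjugation on $O$, so after replacing $h$ by its image we may assume $\theta=1$. Then the linear part of $\alpha$ commutes with $\zeta_k$, so it is multiplication by some $\hat\lambda\in\hat O^*$, and $h'=(b',\zeta)$ with $b'=\hat\lambda b+c(\zeta)$, $c\in Z^1(P,\hat T)$.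

A cocycle takes an arbitrary value $x$ at $\zeta_k$, and then its value at $\zeta_k^j$ is $\frac{1-\zeta_k^j}{1-\zeta_k}x$. So the values at $\zeta$ of cocycles fill $\beta O$ (over $\hat{\mathbb Z}$: $\beta\hat O$), where $\beta=(1-\zeta)/(1-\zeta_k)$. Hence $b'\equiv\hat\lambda b$ mod $\beta\hat O$. Suppose $\lambda\in O^*$ satisfies $\lambda\equiv\hat\lambda$ mod $\beta\hat O$. Then $b'-\lambda b\in\beta\hat O\cap O=\beta O$, so there is $c'\in Z^1(P,T)$ with $c'(\zeta)=b'-\lambda b$, and $(\lambda,1,c')\in\mathrm{Aut}(G)$ maps $h$ to $h'$. As $\hat O/\beta\hat O=O/\beta O$, it remains to see that $O^*\to(O/\beta)^*$ is onto.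

* If $\zeta$ has order $k$, then $\beta$ is a unit.
* If $k=4$ and $\zeta=-1$, then $\beta=2/(1-i)=1+i$ and $O/\beta=\mathbb F_2$.
* If $k=6$ and $\zeta=-1$: here $1-\zeta_6=\zeta_6^{-1}$ is a unit, so $\beta$ is $2$ up to a unit, and $O/2=\mathbb F_4$. The element $\zeta_3$ is not $1$ mod $2$, since $1-\zeta_3$ has norm 3. So it generates $\mathbb F_4^*$.
* If $k=6$ and $\zeta$ has order 3, then $\beta$ is $1-\zeta$ up to a unit, of norm 3. So $O/\beta=\mathbb F_3$, and $\pm1$ suffice.

**Step 4: $P\ne N$, with $\bar H\cap N\ne1$.** Now $P=N\cup\rho N$ with a reflection $\rho$, and $\rho n\rho^{-1}=n^{-1}$ for $n\in N$. The endomorphisms of $V$ commuting with $N$ form $\mathbb Q(\zeta_k)$, on which $\rho$ acts as complex conjugation. So $\mathrm{End}_{\mathbb QP}(V)=\mathbb Q$, and in this step and the next we verify the hypothesis of Proposition 4. Let $H$ be finite, with origin at a fixed point of $H$, so $\tau|_{\bar H}=0$. Suppose $\bar H\cap N=\langle n_0\rangle\ne1$. For $p\in P$ let $n_0'=pn_0p^{-1}=n_0^{\pm1}\in\bar H$. Then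
$$n_0'\tau(p)=\tau(n_0')+n_0'\tau(p)=\tau(n_0'p)=\tau(pn_0)=\tau(p)+p\,\tau(n_0)=\tau(p),$$
so $(1-n_0')\tau(p)=0$. If $n_0$ has order $2,3,4,6$, then $1-n_0'$ divides $2,3,2,1$ respectively in the ring $\mathbb Z[n_0']$: use $1-(-1)=2$, $(1-\zeta_3)(1-\zeta_3^2)=3$, $(1-i)(1+i)=2$, and that $1-\zeta_6$ is a unit. So $e\,\tau=0$ with $e\in\{1,2,3\}$ not depending on $p$, and we take $y=0$.

**Step 5: $P\ne N$, with $\bar H\cap N=1$.** For a generator $n$ of $N$, $1-n$ is invertible on $V$, so a lift of $n$ to $G$ has a fixed point. With that point as origin, the cocycle $\tau'$ satisfies $\tau'(n)=0$, hence $\tau'|_N=0$. The computation of Step 4 with $n_0=n$ used only $\tau'(n_0)=\tau'(n_0')=0$, so $e_2\tau'=0$ with $e_2\in\{1,2,3\}$. Moving the origin to a fixed point of $H$, we get $e_2\tau(p)=(1-p)y$ mod $T$ for all $p$, with some $y\in V$. If $\bar H=1$, then $V^{\bar H}=V$ and we take $e=e_2$. Otherwise $\bar H$ embeds in $P/N$, so $\bar H=\{1,\rho\}$ with $\rho$ a reflection. As $\tau(\rho)=0$, we have $(1-\rho)y\in T$, so $2y=(1+\rho)y+(1-\rho)y\equiv(1+\rho)y$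 mod $T$. Hence
$$2e_2\,\tau(p)=(1-p)\,(1+\rho)y\quad\text{in }V/T,\qquad(1+\rho)y\in V^{\bar H},\qquad2e_2\in\{2,4,6\}.$$
So the hypothesis of Proposition 4 holds for every $H$, and $G$ is homogeneous. $\square$

## Split groups of dimension 3

*Proof of Theorem D(ii).* The plan is to show that $4$ kills $H^1(\bar H,T)$ for every $\bar H\le P$. Then every $\kappa_H$ has order $1$, $2$ or $4$, and Theorem C applies once $\mathrm{End}_{\mathbb QP}(V)=\mathbb Q$.

**Step 1: the point group contains the tetrahedral group.** Put $P\subset O(3)$ by an invariant inner product, and let $\bar P=\{\det(p)p:p\in P\}\subset SO(3)$. It is a finite group acting on $T$, and it has the same invariant subspaces in $V$ as $P$, so it is irreducible on $V$. A cyclic group preserves the rational line of fixed vectors of a generator (or is trivial). A dihedral group preserves the rational axis of its main rotation, or of one of its half-turns if it is a Klein four-group. The icosahedral group contains an element of order 5, which cannot lie in $GL_3(\mathbb Z)$ since $\Phi_5$ has degree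 $4$. So $\bar P$ is tetrahedral or octahedral. The tetrahedral subgroup $\mathcal T\cong A_4$ of $\bar P$ is generated by its elements $c$ of order 3. For each of them $c\in P$ or $-c\in P$, and in the latter case $c=(-c)^4\in P$. So $\mathcal T\subseteq P$.

**Step 2: endomorphisms and order.** Let $\mathcal E\le\mathcal T$ be the Klein four-group of half-turns. It has three rational eigenlines with distinct characters, permuted cyclically by the elements of order 3. An endomorphism commuting with $\mathcal E$ is diagonal on these lines, and commuting with an element of order 3 makes its three eigenvalues equal. So $\mathrm{End}_{\mathbb QP}(V)=\mathbb Q$. The kernel of $P\to\bar P$ is contained in $\{\pm1\}$, so $|P|$ divides $48$. Hence $H^1(\bar H,T)$ has only a 2-part and a 3-part, and restriction to a Sylow subgroup is injective on the corresponding part.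

**Step 3: the 3-part vanishes.** A Sylow 3-subgroup of $\bar H$ is trivial or $\langle c\rangle$ with $c$ of order 3. In the latter case $\det c=1$, so $c\in\bar P$ and $c\in\mathcal T$. As $|\mathcal E|=4$ is invertible in $\mathbb Z_{(3)}$, $T\otimes\mathbb Z_{(3)}$ is the direct sum of its three $\mathcal E$-eigenlattices, permuted cyclically by $c$. If $x$ generates one of them, then $x,cx,c^2x$ is a basis and $c^3x=x$. So $T\otimes\mathbb Z_{(3)}\cong\mathbb Z_{(3)}[\langle c\rangle]$. In this module the kernel of the norm consists of the elements with coefficient sum $0$, which is the image of $1-c$. So $H^1(\langle c\rangle,T\otimes\mathbb Z_{(3)})=0$.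

**Step 4: the 2-part is killed by 4.** Let $S\le P$ be a 2-subgroup. From $0\to T\to V\to V/T\to0$ and $H^1(S,V)=0$,
$$H^1(S,T)=(V/T)^S/\mathrm{im}\,V^S.$$
If $|S|\le4$, this is killed by $4$. If $-1\in S$, then $x\in(V/T)^S$ satisfies $x=-x$, so $2x=0$. In the remaining case $|S|\ge8$ and $-1\notin S$. Then $S$ is isomorphic to its image in $\bar P$, so $\bar P$ is octahedral and the image is one of its Sylow 2-subgroups, dihedral of order 8. The commutator subgroup of the image is generated by a half-turn $r$. Signs cancel in commutators, so $r\in S$, and $r$ is central in $S$. Let $x\in(V/T)^S$ have lift $\tilde x\in V$. Since $(1-r)\tilde x\in T$ and $2\tilde x=(1+r)\tilde x+(1-r)\tilde x$, the element $2x$ is the class of $y=(1+r)\tilde x\in V^r$. The line $V^r$ is $S$-invariant, and $S$ acts on it by signs. If $S$ fixes it pointwise, then $2x\in\mathrm{im}\,V^S$. If some $\sigma\in S$ acts by $-1$, then, the class of $y$ being $S$-invariant, $2y=y-\sigma y\in T$, so $4x=0$. In all cases $4H^1(S,T)=0$. $\square$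

## The space group $I\bar43d$

*Proof of Theorem D(iii).* The group is described explicitly below, in coordinates scaled so that the lattice is integral; its crystallographic symbol is $I\bar43d$, and only the explicit description is used.

**Step 1: lattice and point group.** Let $V=\mathbb Q^3$ and $T=\{x\in\mathbb Z^3:x_1\equiv x_2\equiv x_3\bmod2\}$. Let $P=\mathcal E\rtimes S_3\cong S_4$, where $\mathcal E=\{1,r_1,r_2,r_3\}$, $r_i$ fixes $e_i$ and negates the other two basis vectors, and $S_3$ is the group of permutation matrices. The group $P$ preserves $T$ and is irreducible on $V$: the three characters of $\mathcal E$ are distinct and permuted transitively. As in Step 2 of the proof of (ii), only scalars commute with $P$. The quotient $\mathbb Z^3/T=\{0,\bar e_1,\bar e_2,\bar e_3\}$ is a Klein four-group, $\bar e_1+\bar e_2+\bar e_3=0$, and $\mathcal E$ acts trivially on it. Let $h=(\frac12,\frac12,\frac12)$; then $2h\in T$.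

**Step 2: a cocycle $\tau:P\to V/T$.** Define
$$\tau(r_1)=\bar e_3,\quad\tau(r_2)=\bar e_1,\quad\tau(r_3)=\bar e_2,\qquad\tau(\sigma)=0\text{ or }h\ \text{ for }\sigma\in S_3\text{ even or odd}.$$
On $\mathcal E$ this is a homomorphism into $\mathbb Z^3/T$ with trivial action; on $S_3$ it is a homomorphism into $\{0,h\}$ with trivial action. So both are cocycles, that is, $p\mapsto(\tau(p),p)$ is a homomorphism from each of $\mathcal E$ and $S_3$ into $(V/T)\rtimes P$. The two homomorphisms combine to one on $P=\mathcal E\rtimes S_3$, with $\tau(r\sigma)=\tau(r)+r\tau(\sigma)$, if and only if they respect conjugation of $\mathcal E$ by $\sigma$. It is enough to check $\sigma$ in a generating set of $S_3$. Written out, the condition is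
$$\tau(\sigma r\sigma^{-1})=\tau(\sigma)+\sigma\tau(r)-\sigma r\sigma^{-1}\tau(\sigma)\qquad(r\in\mathcal E).\tag{5}$$

For $c:e_1\mapsto e_2\mapsto e_3\mapsto e_1$ we have $\tau(c)=0$ and $cr_ic^{-1}=r_{i+1}$, indices mod 3. As $\tau(r_i)=\bar e_{i-1}$, $c\,\tau(r_i)=\bar e_i=\tau(r_{i+1})$, which is (5).

For $m=(1\,2)$ we have $\tau(m)=h$ and $m^{-1}h=h$, and $-mrh\equiv mrh$ mod $T$ because $2h\in T$. So the right side of (5) is $h+m\tau(r)+mrh$.

* For $r=r_3$, $mr_3m^{-1}=r_3$: $h+mr_3h=(0,0,1)$, and the right side is $\bar e_1+\bar e_3=\bar e_2=\tau(r_3)$.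
* For $r=r_1$, $mr_1m^{-1}=r_2$: $h+mr_1h=(0,1,0)$, and the right side is $\bar e_3+\bar e_2=\bar e_1=\tau(r_2)$.
* For $r=r_2$, $mr_2m^{-1}=r_1$: $h+mr_2h=(1,0,0)$, and the right side is $\bar e_2+\bar e_1=\bar e_3=\tau(r_1)$.

So $\tau$ is a cocycle, and $G$ defined by (4) is an irreducible crystallographic group with translation lattice $T$ and point group $P$. Moreover $2\tau=0$.

**Step 3: the two elements.** Let $q=r_1m:(x,y,z)\mapsto(y,-x,-z)$; then $q^2=r_3$ and $q$ has order 4. Since $\tau(q)=\bar e_3+r_1h$ contains $(0,0,1)+(\frac12,-\frac12,-\frac12)$,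
$$g:(x,y,z)\mapsto(y+\tfrac12,\,-x-\tfrac12,\,-z+\tfrac12)$$
lies in $G$. As $1-q$ is invertible, a lift of $q$ has exactly one fixed point and is determined by it; that of $g$ is $z_0=(0,-\frac12,\frac14)$. Let $s=(1,0,\frac12)$. Then $qs=(0,-1,-\frac12)$, so
$$(1-q)s=(1,1,1)\in T,\qquad s\notin T,\qquad2s=(2,0,1)\equiv(0,0,1)\not\equiv0\bmod T.$$
Let $g'\in G$ be $g$ followed by the translation by $(2,2,2)=(1-q)(2s)$. It is the lift of $q$ with fixed point $z_0+2s$.

**Step 4: $\mathrm{tp}(g)=\mathrm{tp}(g')$.** Let $\hat\lambda\in\hat{\mathbb Z}^*$ with $\hat\lambda\equiv5$ mod $8$. Identify $\hat G$ with $\{\xi\mapsto p\xi+a:p\in P,\ a\in\tau(p)+\hat T\}$ acting on $V\otimes\mathbb A$. Conjugation by $\xi\mapsto\hat\lambda\xi$ replaces $a$ by $\hat\lambda a=a+(\hat\lambda-1)a$. As $\hat\lambda-1\in2\hat{\mathbb Z}$ and $2a\in\hat T$, this preserves $\hat G$. It acts on $\hat T$ by $\hat\lambda$ and trivially on $P$, so it lies in $E_{\hat{\mathbb Z}}$. It maps $g$ to the lift of $q$ fixing $\hat\lambda z_0$. Now $8z_0=(0,-4,2)\in T$, so $\hat\lambda z_0\in5z_0+\hat T$,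 and $4z_0=(0,-2,1)\equiv(0,0,1)\equiv2s$ mod $T$. Hence $\hat\lambda z_0\in z_0+2s+\hat T$. Conjugating further by a translation in $\hat T$, we move the fixed point to $z_0+2s$ and reach $g'$. Apply Proposition 1.

**Step 5: the shape of an automorphism.** Suppose $\alpha\in\mathrm{Aut}(G)$ with $\alpha(g)=g'$. It is conjugation by an affine map $\varphi$ with linear part $A$, where $A\in N_{GL(T)}(P)$. Since $\mathrm{Aut}(S_4)=\mathrm{Inn}(S_4)$ and only scalars commute with $P$, $A=\pm p$ with $p\in P$. Choose $\gamma\in G$ with linear part $p$ and write $\varphi=\gamma\varphi'$, $\varphi'(\xi)=\pm\xi+y$ with $y\in V$. Both $\varphi$ and $\gamma$ normalize $G$, so $\varphi'$ does. For $\pi\in P$ and $a\in\tau(\pi)$, conjugating $\xi\mapsto\pi\xi+a$ by $\varphi'$ gives $\xi\mapsto\pi\xi\pm a+(1-\pi)y$. So for the sign $+$ we get $(1-\pi)y\in T$, and for the sign $-$ we get $(1-\pi)y\equiv2\tau(\pi)=0$ mod $T$. In both cases the class of $y$ lies in $(V/T)^P$.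

**Step 6: $y\in T$.** Taking $\pi=r_1$ and $\pi=r_2$, we have $(0,2y_2,2y_3)\in T$ and $(2y_1,0,2y_3)\in T$. A vector of $T$ with a zero coordinate has all coordinates even, so $y\in\mathbb Z^3$. Taking $\pi=c$, the class of $y$ in $\mathbb Z^3/T$ is fixed by $c$, which permutes $\bar e_1,\bar e_2,\bar e_3$ cyclically. So it is $0$ and $y\in T$.

**Step 7: contradiction.** Comparing linear parts in $\alpha(g)=g'$, $p$ commutes with $q$. An element of order 4 in $S_4$ is a 4-cycle, which is self-centralizing, so $p=q^j$ and $\gamma=t\,g^j$ with a translation $t\in T$. The fixed point of $g'=\alpha(g)$ is $\varphi(z_0)=\gamma\varphi'(z_0)$.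

For the sign $+$, $\varphi'(z_0)=z_0+y$. As $g^j$ fixes $z_0$, $\gamma\varphi'(z_0)\in z_0+q^jy+T=z_0+T$. For the sign $-$, $\varphi'(z_0)=z_0+(-2z_0+y)$, so $\gamma\varphi'(z_0)\in z_0+q^j(-2z_0)+T$. Here $-2z_0=(0,1,-\frac12)\equiv s$ mod $T$, because $s-(-2z_0)=(1,-1,1)\in T$. Since $qs\equiv s$ mod $T$, the point lies in $z_0+s+T$.

But the fixed point of $g'$ is $z_0+2s$. So $2s\in T$ for the sign $+$, or $s\in T$ for the sign $-$. Both are false by Step 3. Hence $G$ is not homogeneous, and by (ii) it is not split.

**Step 8: least dimensions.** By (i) there is no counterexample in dimension $\le2$, and $G$ is one in dimension 3. By (i) and (ii) there is no split counterexample in dimension $\le3$, and by Theorem A with $N=5$ there is one in dimension 4. $\square$
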